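
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Stable atomicity of mod $p$ Eilenberg--Mac Lane spaces}


\begin{abstract}
We prove that $K(\mathbb Z/2,n)$ is stably atomic at the prime $2$ for every $n\ge 2$, and that for every odd prime $p$ and every $n\ge2$ each of the $p-1$ wedge summands of $\Sigma K(\mathbb Z/p,n)$ is stably atomic. This settles a question recorded by Baker and May. Both statements follow from an algebraic theorem: for finite-dimensional $\mathbb F_p$-vector spaces $E$, $E'$, every map $H^*K(E',n)\to H^*K(E,n)$ of modules over the Steenrod algebra is a unique linear combination of the maps induced by linear maps $E\to E'$. The proof restricts such a map to elementary abelian groups, where Lannes' theory turns it into a natural map from $H^n(\mathrm BV;E)$ to a group ring. This natural map is then determined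 by polarization, together with, for $p$ odd, a comparison over circles and tori.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Fix a prime $p$. Spectra are $p$-local, connective and of finite type, which means that each homotopy group is a finitely generated $\mathbb Z_{(p)}$-module. The \emph{Hurewicz dimension} of a nontrivial spectrum $X$ is the least $N$ with $\pi_N(X)\ne 0$. The spectrum $X$ is \emph{atomic} if every self-map $X\to X$ that induces an isomorphism on $\pi_N(X)$, with $N$ the Hurewicz dimension, is an equivalence. A space, or a stable wedge summand of a suspended space, is \emph{stably atomic} if its $p$-localized suspension spectrum is atomic.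

Atomicity says that a self-map can be tested on the bottom homotopy group. If that group is cyclic, an atomic $X$ is in particular indecomposable: in a splitting $X\simeq Y\vee Z$ one of the two pieces, say $Z$, has $\pi_N(Z)=0$, so the idempotent self-map $X\to Y\to X$ is an isomorphism on $\pi_N$, hence an equivalence, and $Z$ is trivial.

For $p$ odd the units $(\mathbb Z/p)^\times$ act on $K=K(\mathbb Z/p,n)$, and this action induces a $p$-local splitting
\[
\Sigma K\simeq \bigvee_{i\in\mathbb Z/(p-1)}X_i ,
\]
where $\tilde H^*(X_i;\mathbb F_p)$ is the part of $\tilde H^*(\Sigma K;\mathbb F_p)$ on which $\lambda^*=\lambda^i$ for all $\lambda\in\mathbb F_p^\times$. It is analogous to the splitting of $\Sigma \mathrm B\mathbb Z/p$ into $p-1$ summands. Baker and May \cite{BM} record as an open question whether $K(\mathbb Z/2,n)$, at the prime $2$, and the $p-1$ summands of $\Sigma K(\mathbb Z/p,n)$, at the odd prime $p$, are stably atomic for $n\ge2$. Passing to the summands is necessary for $p$ odd: the bottom group $\pi_{n+1}$ of the suspension spectrum of $\Sigma K$ lies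 entirely in $X_1$, so the projection to $X_1$ is an isomorphism on the bottom group, but it kills the other summands, which are nontrivial by Theorem~\ref{thm:atomic}.

\subsection*{Results}

Write $H^*$ for mod $p$ cohomology and $\mathcal A$ for the mod $p$ Steenrod algebra. A linear map $\Lambda\colon E\to E'$ of finite-dimensional $\mathbb F_p$-vector spaces induces $\Lambda\colon K(E,n)\to K(E',n)$ and $\Lambda^*\colon H^*K(E',n)\to H^*K(E,n)$.

\begin{theorem}\label{thm:main}
Let $n\ge1$. Every degree-preserving $\mathcal A$-linear map $H^*K(E',n)\to H^*K(E,n)$ is a unique $\mathbb F_p$-linear combination of the maps $\Lambda^*$, $\Lambda\in\operatorname{Hom}(E,E')$.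
\end{theorem}

\begin{theorem}\label{thm:atomic}
Let $n\ge1$.
\begin{enumerate}
\item Every stable self-map of $K(\mathbb Z/2,n)$ at $2$ induces $0$ or the identity on $\tilde H^*(-;\mathbb F_2)$, and in the second case it is an equivalence. So $K(\mathbb Z/2,n)$ is stably atomic.
\item Let $p$ be odd. Each of the $p-1$ summands $X_i$ of $\Sigma K(\mathbb Z/p,n)$ is nontrivial. Every stable self-map of $X_i$ induces multiplication by a scalar $c\in\mathbb F_p$ on $\tilde H^*(X_i;\mathbb F_p)$, and it is an equivalence if and only if $c\ne0$. So every $X_i$ is stably atomic.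
\end{enumerate}
\end{theorem}

So the answer is yes in all cases. Section~\ref{sec:conseq} derives further consequences: the stable summands of $\Sigma K(\mathbb Z/p,n)$ are exactly the wedges of the $X_i$, and $K(E,n)$ splits stably into atomic pieces for every $E$.

\subsection*{What the difficulty is, and the idea}

A self-map that is the identity on the bottom class $\iota_n$ of $H^*K(\mathbb Z/2,n)$ is the identity on the cyclic module $\mathcal A\iota_n$. But $\tilde H^*K(\mathbb Z/2,n)$ is far from cyclic. Already for $n=1$, where $H^*K(\mathbb Z/2,1)=\mathbb F_2[x]$, the module $\mathcal Ax$ is spanned by the powers $x^{2^k}$, and says nothing about $x^3$. What decides the case $n=1$ is Lannes' theory: it gives Theorem~\ref{thm:main} for $n=1$ (Remark~\ref{rem:n1}), and suggests that the answer for all $n$ should be ``only the obvious maps.''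

For general $n$, let $f\colon H^*K(E',n)\to H^*K(E,n)$ be $\mathcal A$-linear. A class $q\in H^n(\mathrm BV;E)$, with $V$ elementary abelian, is a map $q\colon \mathrm BV\to K(E,n)$, and Lannes' theory says that $q^*f=\sum_g z_q(g)\,g^*$ for unique scalars $z_q(g)$, where $g$ runs over $H^n(\mathrm BV;E')$. Thus $f$ becomes a map
\[
\varphi\colon H^n(\mathrm BV;E)\to\mathbb F_p[H^n(\mathrm BV;E')],\qquad \varphi(q)=\sum_g z_q(g)[g],
\]
which is natural in $V$. Since $H^*K(E,n)$ is detected on elementary abelian groups (Proposition~\ref{prop:detect}), Theorem~\ref{thm:main} amounts to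
\begin{equation}\label{eq:goal}
\varphi(q)=\sum_{\Lambda}z_\Lambda[\Lambda q]\qquad\text{with $z_\Lambda$ independent of $q$ and $V$.}
\end{equation}
By naturality it is enough to know $\varphi$ on sums of products of distinct variables, such as $q=vw+v'w'$ for $p=n=2$. The key step (Lemma~\ref{lem:support}) is that $\varphi(q)$ then involves no monomials other than those of $q$. It is proved by substituting $v\mapsto v_0+\dots+v_r$ with $r$ large. Section~\ref{sec:example} carries this out by hand for $p=n=2$. For $p=2$ naturality suffices for \eqref{eq:goal}. For $p$ odd it does not (Remark~\ref{rem:notenough}), and we also pull back to products of $\mathrm BV$ with a circle or a torus.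

\subsection*{Notation}
Throughout, $n\ge1$ is fixed, $E$ and $E'$ are finite-dimensional $\mathbb F_p$-vector spaces and $K_E=K(E,n)$. A class $q\in H^n(X;E)=[X,K_E]$ induces $q^*\colon H^*K_E\to H^*X$, and $q^*\Lambda^*=(\Lambda q)^*$. Note that $H^n(K_E)=E^*$, and that $q$ is determined by the restriction of $q^*$ to $E^*$. For a finite set $S$, $\mathbb F_p[S]$ is the vector space with basis $\{[s]:s\in S\}$; it is a ring if $S$ is a monoid.

An $\mathcal A$-module is \emph{unstable} if $Sq^iy=0$ for $i>|y|$ ($p=2$), respectively $\beta^\varepsilon P^sy=0$ for $\varepsilon+2s>|y|$ ($p$ odd, $\varepsilon\in\{0,1\}$). An \emph{unstable algebra} is a graded-commutative algebra that is an unstable module, satisfies the Cartan formula, and in which $Sq^{|y|}y=y^2$, respectively $P^{|y|/2}y=y^p$ for $|y|$ even. The corresponding categories are $\mathcal U$ and $\mathcal K$; cohomology of spaces lies in $\mathcal K$.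

\section{From modules to spectra}\label{sec:reduction}

In this section we deduce Theorem~\ref{thm:atomic} from Theorem~\ref{thm:main}. Let $K=K(\mathbb Z/p,n)$. The groups $\tilde H_*(K;\mathbb Z)$ are finite $p$-groups, so all spectra below are of finite type.

\begin{lemma}\label{lem:spectra}
Let $X$ be a nontrivial $p$-local connective spectrum of finite type with Hurewicz dimension $N$, and $f\colon X\to X$ a self-map.
\begin{enumerate}
\item[(i)] If $f^*$ is an isomorphism on $H^*(X;\mathbb F_p)$, then $f$ is an equivalence. The same holds for a map between two such spectra.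
\item[(ii)] If $f$ is an isomorphism on $\pi_N(X)$, then $f^*$ is an isomorphism on $H^N(X;\mathbb F_p)$, and this group is nonzero.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By duality $f$ is an isomorphism on $H_*(-;\mathbb F_p)$, so its cofiber $C$ has $H_*(C;\mathbb F_p)=0$. Hence the finitely generated $\mathbb Z_{(p)}$-modules $H_*(C;\mathbb Z_{(p)})$ vanish after tensoring with $\mathbb F_p$, and so vanish. Since $C$ is bounded below, $C\simeq0$.

(ii) By the Hurewicz theorem $\pi_N(X)\cong H_N(X;\mathbb Z_{(p)})$. Since the homology below degree $N$ vanishes, $H_N(X;\mathbb F_p)\cong H_N(X;\mathbb Z_{(p)})\otimes\mathbb F_p$. This is nonzero because $H_N(X;\mathbb Z_{(p)})$ is finitely generated and nonzero, and $H^N(X;\mathbb F_p)$ is its dual. All these isomorphisms are natural.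
\end{proof}

\begin{lemma}\label{lem:basis}
Assume Theorem~\ref{thm:main}. The maps $\lambda^*$, $\lambda\in\mathbb F_p^\times$, form a basis of $\operatorname{End}_{\mathcal A}(\tilde H^*K)$.
\end{lemma}

\begin{proof}
Extend an endomorphism by $0$ on $H^0$. By Theorem~\ref{thm:main} it equals $\sum_{\lambda\in\mathbb F_p}z_\lambda\lambda^*$. Since $0^*$ vanishes on $\tilde H^*K$, it equals $\sum_{\lambda\ne0}z_\lambda\lambda^*$ there. For independence, suppose $\sum_{\lambda\ne0}z_\lambda\lambda^*=0$ on $\tilde H^*K$. Each $\lambda^*$ is the identity on $H^0$, and $0^*$ is the projection onto $H^0$; so $\sum_{\lambda\ne0}z_\lambda\lambda^*=(\sum_{\lambda\ne0} z_\lambda)\,0^*$ on $H^*K$. By uniqueness in Theorem~\ref{thm:main} all $z_\lambda$ are zero.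
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:atomic} from Theorem~\ref{thm:main}]
(1) Let $f$ be a stable self-map of $K(\mathbb Z/2,n)$. Lemma~\ref{lem:basis} gives $f^*=z_1\cdot\mathrm{id}$ with $z_1\in\mathbb F_2$. If $z_1=1$, then $f$ is an equivalence by Lemma~\ref{lem:spectra}(i). If $f$ is an isomorphism on $\pi_n$, then $z_1=1$ by Lemma~\ref{lem:spectra}(ii).

(2) The operator $-\sum_{\lambda\ne0}\lambda^{-i}\lambda^*$ is the projection of $\tilde H^*(\Sigma K)$ onto $\tilde H^*(X_i)$. It is nonzero by Lemma~\ref{lem:basis}, so $X_i$ is nontrivial.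

Let $\Sigma^\infty X_i\xrightarrow{\,j\,}\Sigma^\infty\Sigma K\xrightarrow{\,\pi\,}\Sigma^\infty X_i$ be the inclusion and projection, $\pi j=\mathrm{id}$, let $f$ be a self-map of $\Sigma^\infty X_i$, and put $F=jf\pi$. After desuspension $F$ is a self-map of $\Sigma^\infty K$, so $F^*=\sum_{\lambda\ne0}z_\lambda\lambda^*$. Since $\pi^*$ identifies $\tilde H^*(X_i)$ with the part on which $\lambda^*=\lambda^i$,
\[
f^*=j^*F^*\pi^*=c\cdot\mathrm{id},\qquad c=\sum_{\lambda\ne0}z_\lambda\lambda^i .
\]
If $c\ne0$, then $f$ is an equivalence by Lemma~\ref{lem:spectra}(i); an equivalence has $c\ne0$ because $\tilde H^*(X_i)\ne0$. If $f$ is an isomorphism on the bottom homotopy group, then $c\ne0$ by Lemma~\ref{lem:spectra}(ii). So $X_i$ is stably atomic.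
\end{proof}

Sections~\ref{sec:lannes}--\ref{sec:conclusion} prove Theorem~\ref{thm:main}.

\section{Maps to the cohomology of elementary abelian groups}\label{sec:lannes}

We use two published facts.

\begin{itemize}
\item[(I1)] (Cartan, Serre) $H^*K_E$ is generated as an algebra by the $\mathcal A$-submodule $M_E$ generated by $H^n(K_E)=E^*$.
\item[(I2)] (Lannes \cite{L}) For $V$ elementary abelian there is a functor $T_V\colon\mathcal U\to\mathcal U$ with a natural isomorphism $\operatorname{Hom}_{\mathcal U}(M,H^*\mathrm BV\otimes N)\cong\operatorname{Hom}_{\mathcal U}(T_VM,N)$. If $M$ and $N$ are unstable algebras, then so is $T_VM$, and the isomorphism restricts to a bijection $\operatorname{Hom}_{\mathcal K}(M,H^*\mathrm BV\otimes N)\cong\operatorname{Hom}_{\mathcal K}(T_VM,N)$.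
\end{itemize}

Part (a) of the next lemma computes all module maps $H^*K_{E'}\to H^*\mathrm BV$. Part (b) is a separation principle for maps with a parameter space $L$: in a linear relation among maps that come from spaces, the terms with different restrictions to $\mathrm BV$ cannot interact.

\begin{lemma}\label{lem:lannes}
Let $V$ be elementary abelian and $L$ a connected finite complex.
\begin{enumerate}
\item[(a)] The maps $g^*$, $g\in H^n(\mathrm BV;E')$, form a basis of $\operatorname{Hom}_{\mathcal U}(H^*K_{E'},H^*\mathrm BV)$.
\item[(b)] Let $G_i\in H^n(\mathrm BV\times L;E')$ and suppose $\sum_ic_iG_i^*=0$ as maps $H^*K_{E'}\to H^*(\mathrm BV\times L)$, where $c_i\in\mathbb F_p$ and the sum is finite. Then $\sum_{i:\,G_i|_{\mathrm BV}=g}c_iG_i^*=0$ for each $g\in H^n(\mathrm BV;E')$.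
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R=T_VH^*K_{E'}$. In degree $0$ the unstable algebra axiom reads $b^p=b$ for $b\in R^0$.

\emph{The characters of $R^0$.} Algebra maps $R^0\to\mathbb F_p$, extended by $0$ in positive degrees, are exactly the maps $R\to\mathbb F_p$ in $\mathcal K$. By (I2) with $N=\mathbb F_p$ they correspond to maps $H^*K_{E'}\to H^*\mathrm BV$ in $\mathcal K$. By (I1) such a map is determined by its restriction $E'^*\to H^n(\mathrm BV)$, that is, by an element $g\in H^n(\mathrm BV;E')$. It then equals $g^*$, and distinct $g$ give distinct $g^*$. So $R^0$ has exactly $|H^n(\mathrm BV;E')|$ characters, a finite number $\nu$; call them $\chi_g$.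

\emph{$R^0$ is finite-dimensional.} A finitely generated subalgebra $C\subset R^0$ is a quotient of a tensor product of copies of $\mathbb F_p[t]/(t^p-t)\cong\mathbb F_p^p$, so $C\cong\mathbb F_p^s$ with $s=\dim C$. Each of the $s$ characters of $C$ extends to $R^0$: since $R^0$ is integral over $C$, some prime ideal of $R^0$ lies over the kernel, and the quotient by it is $\mathbb F_p$, being a domain in which $b^p=b$. Hence $s\le\nu$. If $\dim R^0>\nu$, then $\nu+1$ independent elements would generate a $C$ with $s>\nu$, a contradiction. So $R^0$ is finite-dimensional and is itself such a $C$: $R^0\cong\mathbb F_p^{\nu}$, with idempotents $\eta_g$ such that $\chi_{g'}(\eta_g)=\delta_{gg'}$.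

(a) A map $R\to\mathbb F_p$ in $\mathcal U$ is just a linear form on $R^0$. So $\operatorname{Hom}_{\mathcal U}(R,\mathbb F_p)=(R^0)^*$ has basis the $\chi_g$, and these are adjoint to the $g^*$.

(b) As $L$ is finite, $H^*(\mathrm BV\times L)=H^*\mathrm BV\otimes H^*L$. Let $\hat G_i\colon R\to H^*L$ be the algebra map adjoint to $G_i^*$. Since $L$ is connected, $H^0(L)=\mathbb F_p$, and by naturality for a point $pt\to L$ the degree $0$ part of $\hat G_i$ is $\chi_{g_i}$ with $g_i=G_i|_{\mathrm BV}$. So
\[
\hat G_i(\eta_gr)=\chi_{g_i}(\eta_g)\,\hat G_i(r)=\delta_{g_i,g}\,\hat G_i(r)\qquad(r\in R).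
\]
The adjunction is linear, so $\sum_ic_i\hat G_i=0$. Evaluating at $\eta_gr$ for all $r\in R$ gives $\sum_{g_i=g}c_i\hat G_i=0$, which is adjoint to the claim.
\end{proof}

\begin{remark}\label{rem:n1}
For $n=1$ we have $K_E=\mathrm BE$ with $E$ elementary abelian and $H^1(\mathrm BE;E')=\operatorname{Hom}(E,E')$. So Lemma~\ref{lem:lannes}(a) with $V=E$ \emph{is} Theorem~\ref{thm:main}.
\end{remark}

\section{The natural map attached to a module map}\label{sec:phi}

From now on fix an $\mathcal A$-linear map $f\colon H^*K_{E'}\to H^*K_E$. For $q\in H^n(\mathrm BV;E)$, Lemma~\ref{lem:lannes}(a) gives unique scalars $z_q(g)$ with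
\[
q^*f=\sum_{g\in H^n(\mathrm BV;E')}z_q(g)\,g^*,\qquad\text{and we put}\quad \varphi(q)=\sum_gz_q(g)[g]\in\mathbb F_p[H^n(\mathrm BV;E')].
\]
A linear map $h\colon V'\to V$ induces $h^*$ on $H^n(\mathrm B(-);E)$, on $H^n(\mathrm B(-);E')$, and on the group ring of the latter. Composing the displayed identity with $h^*\colon H^*\mathrm BV\to H^*\mathrm BV'$ gives $(h^*q)^*f=\sum_gz_q(g)(h^*g)^*$, so by uniqueness $\varphi$ is \emph{natural}:
\begin{equation}\label{eq:natural}
\varphi(h^*q)=h^*\varphi(q).
\end{equation}

For $p=2$, \eqref{eq:natural} will be enough to prove \eqref{eq:goal}. For $p$ odd it is not.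

\begin{remark}\label{rem:notenough}
Let $p$ be odd, $E=E'=\mathbb F_p$, and write $x_v$, $y_v$ for the degree $1$ and degree $2$ generators of $H^*\mathrm B\mathbb F_p$ in a coordinate $v$. A linear map transforms the $x_v$ and the $y_v$ by the same matrix. So for $n=2$ the projection of $H^2(\mathrm BV)$ onto the span of the $y_v$ is natural in $V$. For $n=3$ the span of the $x_vy_w$ is $V^*\otimes V^*$, and the interchange $x_vy_w\mapsto x_wy_v$ on it (with $x_vx_wx_{w'}\mapsto0$) is natural. If $\psi$ is one of these two natural linear maps, then $q\mapsto[\psi q]$ satisfies \eqref{eq:natural} and is not of the form \eqref{eq:goal}. So for $p$ odd we must use more about $f$. Lemma~\ref{lem:circle} (pulling back to $S^1\times \mathrm BV$) and Lemma~\ref{lem:types} (pulling back to $S^1\times S^1\times \mathrm BV$) do this, both through Lemma~\ref{lem:lannes}(b).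
\end{remark}

\section{The smallest case: $p=2$, $n=2$}\label{sec:example}

Let $p=n=2$, $E=E'=\mathbb F_2$, and let $v,w$ be the coordinates in $H^*\mathrm B(\mathbb F_2^2)=\mathbb F_2[v,w]$. A class in $H^2$ is $g=g_1v^2+g_2vw+g_3w^2$. Write $\varphi(vw)=\sum_gz_g[g]$. We show by hand that
\[
\varphi(vw)=z_0[0]+z_{vw}[vw],
\]
that is, $z_g=0$ if $g_1=1$ or $g_3=1$. By naturality for the interchange of $v$ and $w$, which fixes $vw$, it is enough to treat $g_1=1$.

The obvious test is to set $w=0$. Then $vw$ becomes $0$, and $\varphi(0)=c[0]$ because $0$ is pulled back from the trivial group. So $\sum_gz_g[g_1v^2]=c[0]$, and hence $\sum_gz_gg_1=0$. This is one relation among the four coefficients $z_g$ with $g_1=1$. We need the four relations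
\begin{equation}\label{eq:example}
\sum_gz_g\,g_1\,g_2^{\,i}\,g_3^{\,j}=0\qquad(i,j\in\{0,1\}),
\end{equation}
where $g_2^0=g_3^0=1$. They suffice, since the four functions $g_1g_2^ig_3^j$ span all functions of $g$ that vanish when $g_1=0$.

In a group ring write $u_\gamma=[\gamma]-1$ for a monomial $\gamma$ of degree $2$. Then $u_\gamma^2=0$ and $[g]=\prod_\gamma(1+u_\gamma)^{g_\gamma}$, so the squarefree products of the $u_\gamma$ form a basis of the group ring.

\emph{Polarize.} Let $\sigma$ be the substitution $v\mapsto v_0+v_1+\dots+v_5$. In $\sigma g$ the coefficient of each $v_j^2$ is $g_1$, that of $v_0w$ is $g_2$ and that of $w^2$ is $g_3$. Hence the coefficient of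
\[
U=u_{v_1^2}u_{v_2^2}\cdots u_{v_5^2}\cdot u_{v_0w}^{\,i}\,u_{w^2}^{\,j}
\]
in $\sigma\varphi(vw)$ is $\sum_gz_g\,g_1^5g_2^ig_3^j$, the left side of \eqref{eq:example}.

\emph{Separate.} By naturality $\sigma\varphi(vw)=\varphi(v_0w+\dots+v_5w)=\kappa\varphi(\tilde q)$, where $\tilde q=v_0w_0+\dots+v_5w_5$ and $\kappa$ is the substitution $w_j\mapsto w$ for all $j$. Setting $v_l=0$ and setting $w_l=0$ have the same effect on $\tilde q$, hence on $\varphi(\tilde q)$. The first deletes the products of $u$'s in which $v_l$ occurs and fixes the others, and the second does so for $w_l$. So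
\begin{center}
\emph{if a product of $u$'s has nonzero coefficient in $\varphi(\tilde q)$ and involves $v_l$, it involves $w_l$.}
\end{center}

\emph{Count.} Suppose $U$ occurs in $\kappa\varphi(\tilde q)$. Since $\kappa$ sends monomials to monomials, $U$ is the image of a product of $5+i+j$ distinct $u$'s occurring in $\varphi(\tilde q)$. Only $v_l^2$ is sent to $v_l^2$ by $\kappa$, so this product is $u_{v_1^2}\cdots u_{v_5^2}$ times at most two more factors. It involves $v_1,\dots,v_5$, hence must involve $w_1,\dots,w_5$. But the two further factors belong to monomials of degree $2$, which involve at most four variables. So $U$ does not occur, and \eqref{eq:example} holds. \qed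

\medskip
The mechanism is this. The wrong monomial $v^2$ is repeated $r=5$ times, with $v$ replaced by independent copies. The $r$ independent copies of $vw$ then demand that $r$ copies of $w$ be paid for, while the number of extra factors available is bounded independently of $r$. In general a wrong monomial may contain $w$ too, but with the wrong exponent; instead of counting variables one compares total exponents.

\section{Variables, blocks and weights}\label{sec:blocks}

\subsection*{Variables of two kinds}

For $p$ odd a class of degree $n$ contains generators of degree $1$ and of degree $2$, and Remark~\ref{rem:notenough} shows that we must keep track of them separately. So we let $y_v$ occur also without a companion $x_v$. Let $P,Q$ be finite sets, with $Q=\emptyset$ if $p=2$, and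
\[
Z=(\mathrm B\mathbb Z/p)^P\times(\mathbb CP^\infty)^Q,\qquad W=W(P,Q)=H^n(Z).
\]
For $p$ odd, $H^*Z$ has generators $x_v,y_v$ for $v\in P$ (with $x_v^2=0$) and $y_v$ for $v\in Q$, where $|x_v|=1$, $|y_v|=2$; for $p=2$ it is the polynomial ring on $x_v$, $v\in P$. The map $\mathrm B\mathbb Z/p\to\mathbb CP^\infty$ embeds $H^*Z$ in $H^*\mathrm B(\mathbb F_p^P\oplus\mathbb F_p^Q)$, as the subring in which the $x_v$, $v\in Q$, do not occur. So $W\otimes E$ is contained in the domain $H^n(\mathrm B(\mathbb F_p^P\oplus\mathbb F_p^Q);E)$ of $\varphi$.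

A basis of $W$ is given by monomials. We consider monomials up to sign: a basis contains one representative of each, which may be chosen at will.

A \emph{substitution} $v\mapsto\sum c_{vv'}v'$ means $x_v\mapsto\sum c_{vv'}x_{v'}$, $y_v\mapsto\sum c_{vv'}y_{v'}$ (only the former for $p=2$). It is induced by a linear map of elementary abelian groups, so $\varphi$ commutes with it by \eqref{eq:natural}. If it replaces the variables in $P$ by combinations of variables in $P'$, and those in $Q$ by combinations of variables in $P'\sqcup Q'$, then it carries $W(P,Q)$ into $W(P',Q')$. In particular this holds if every variable is replaced by a combination of variables of its own kind.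

\begin{lemma}\label{lem:circle}
If $q\in W(P,Q)\otimes E$, then $\varphi(q)\in\mathbb F_p[W(P,Q)\otimes E']$.
\end{lemma}

\begin{proof}
For $p=2$ there is nothing to prove, since $Q=\emptyset$. Let $p$ be odd, $v\in Q$ and $V=\mathbb F_p^P\oplus\mathbb F_p^Q$. Let $\mu\colon S^1\times \mathrm BV\to \mathrm BV$ be multiplication by a generating loop in the $v$-th coordinate. With a suitable generator $\zeta\in H^1(S^1)$ we have $\mu^*x_v=x_v+\zeta$, and $\mu^*$ fixes all other generators, including $y_v$. Let $pr$ be the projection $S^1\times \mathrm BV\to \mathrm BV$.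

Since $q$ factors through $Z$, the map $q^*f$ takes values in $H^*Z$, where $x_v$ does not occur, and there $\mu^*=pr^*$. So
\[
\sum_gz_q(g)\big((\mu^*g)^*-(pr^*g)^*\big)=0 .
\]
Both $\mu^*g$ and $pr^*g$ restrict to $g$ on $\mathrm BV$. By Lemma~\ref{lem:lannes}(b) with $L=S^1$, each summand vanishes separately. If $z_q(g)\ne0$, evaluating on $H^n(K_{E'})=E'^*$ gives $\mu^*g=pr^*g$. Write $g=g_0+x_vg_1$ with $g_0,g_1$ free of $x_v$. Then $\zeta g_1=0$, so $g_1=0$ and $x_v$ does not occur in $g$. This holds for every $v\in Q$, so $g\in W(P,Q)\otimes E'$.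
\end{proof}

\subsection*{Coordinates in the group ring}

Fix a basis $(e'_t)$ of $E'$. A \emph{labeled monomial} is a pair $\ell=(\alpha,t)$ of a basis monomial $\alpha$ of $W$ and an index $t$. Put $u_\ell=[\alpha\otimes e'_t]-1$. Then $\mathbb F_p[W\otimes E']=\mathbb F_p[u_\ell]/(u_\ell^p)$ has basis the products $u^\tau=\prod_\ell u_\ell^{\tau_\ell}$ with $0\le\tau_\ell\le p-1$. For $g=\sum g_\ell\,\alpha\otimes e'_t$ the coefficient of $u^\tau$ in
\[
[g]=\prod_\ell(1+u_\ell)^{g_\ell}\qquad\text{is}\qquad\prod_\ell\binom{g_\ell}{\tau_\ell},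
\]
where $\binom{X}{j}$ is a well-defined function on $\mathbb F_p$ for $0\le j\le p-1$. Let $|\tau|=\sum_\ell\tau_\ell$. A variable \emph{occurs in} $\tau$ if it occurs in some $\alpha$ with $\tau_{(\alpha,t)}\ne0$ for some $t$.

\subsection*{Weights and blocks}

The \emph{weight} $w_v(\alpha)$ of a monomial $\alpha$ at $v$ is its degree in $v$: each $x_v$ contributes $1$ and, for $p$ odd, each $y_v$ contributes $2$. So $\sum_vw_v(\alpha)=n$ for $\alpha\in W$. Put $c_v=1$ for $v\in P$ and $c_v=2$ for $v\in Q$. If $v$ occurs in $\alpha$, then $w_v(\alpha)\ge c_v$.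

\begin{definition}
A \emph{block} is a monomial $B=\prod_{v\in P_B}x_v\prod_{v\in Q_B}y_v$ with $P_B\subset P$, $Q_B\subset Q$ and $|P_B|+2|Q_B|=n$; we write $v\in B$ for $v\in P_B\sqcup Q_B$. A \emph{standard sum} is $q=\sum_{i=1}^kB_i\otimes a_i$ with $a_i\in E$, where the blocks $B_i$ have disjoint variable sets and $P\sqcup Q$ is the union of these sets.
\end{definition}

A block has weight exactly $c_v$ at each of its variables, the minimum possible, and is linear in each of them. Every monomial of degree $n$ arises from a block by a substitution, so by naturality the values of $\varphi$ on standard sums determine $\varphi$ (this is made precise in the proof of Lemma~\ref{lem:form}). The next lemma is the general form of the italicized statement in Section~\ref{sec:example}.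

\begin{lemma}\label{lem:union}
Let $q$ be a standard sum and let $u^\tau$ have nonzero coefficient in $\varphi(q)$. Let $D$ be the set of variables occurring in $\tau$, and $\omega_v=\sum_{\ell=(\alpha,t)}\tau_\ell w_v(\alpha)$. Then $D$ is the union of the variable sets of the $B_i$, $i\in T$, for some $T\subset\{1,\dots,k\}$. Moreover $\omega_v\ge c_v$ for $v\in D$, and
\[
\sum_{v\in D}(\omega_v-c_v)=n(|\tau|-|T|).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:circle}, $\varphi(q)\in\mathbb F_p[W\otimes E']$. The substitution $\rho_v\colon v\mapsto0$ sends $u_{(\alpha,t)}$ to itself if $v$ does not occur in $\alpha$, and to $0$ otherwise. Suppose $v,v'\in B_i$ with $v\notin D$ and $v'\in D$. Then $\rho_vq=\rho_{v'}q=q-B_i\otimes a_i$, so $\rho_v\varphi(q)=\rho_{v'}\varphi(q)$. The coefficient of $u^\tau$ in the left side is its coefficient in $\varphi(q)$, which is nonzero; in the right side it is $0$. This contradiction proves the first claim. The inequality holds because a variable occurring in a monomial $\alpha$ has weight at least $c_v$ there. Finally $\sum_{v\in D}\omega_v=n|\tau|$,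 since each monomial has total weight $n$, and $\sum_{v\in D}c_v=n|T|$, since each block has total weight $n$.
\end{proof}

So if $|\tau|-|T|$ is small, the total weights $\omega_v$ are almost the minimal ones on almost all variables. This is what the weight comparison below exploits.

\section{The support lemma}\label{sec:support}

\begin{lemma}\label{lem:support}
If $q=\sum_{i=1}^kB_i\otimes a_i$ is a standard sum, then $\varphi(q)$ is supported on $\bigoplus_iB_i\otimes E'$, that is, $\varphi(q)$ is a combination of elements $[g]$ with $g$ in this subspace.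
\end{lemma}

\begin{proof}
Write $\varphi(q)=\sum_gz_g[g]$ with $g\in W\otimes E'$ (Lemma~\ref{lem:circle}). Fix a labeled monomial $\ell_0=(\alpha,t)$ with $\alpha\ne\pm B_1,\dots,\pm B_k$. We must show that $z_g=0$ whenever $g_{\ell_0}\ne0$.

\emph{Relations to prove.} We show that for all $m\ge1$ and all exponents $\tau'$ with $\tau'_{\ell_0}=0$ and $0\le\tau'_\ell\le p-1$,
\begin{equation}\label{eq:moments}
\sum_gz_g\,g_{\ell_0}^{\,m}\prod_{\ell\ne \ell_0}\binom{g_\ell}{\tau'_\ell}=0 .
\end{equation}
This suffices: the functions $\binom{X}{j}$, $0\le j\le p-1$, span all functions on $\mathbb F_p$, and $X,\dots,X^{p-1}$ span those vanishing at $0$, so \eqref{eq:moments} says that $\sum_gz_g\Phi(g)=0$ for every function $\Phi$ that vanishes when $g_{\ell_0}=0$.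

\emph{Polarization.} Let $N=|\tau'|$. Choose a variable $v$ occurring in $\alpha$ (possible as $n\ge1$); it lies in exactly one block $B_i$. Choose $r\equiv m\pmod{p-1}$ with
\[
r>nN+2 .
\]
Let $\sigma$ be the substitution $v\mapsto v_0+v_1+\dots+v_r$, with new variables $v_j$ of the same kind ($P$ or $Q$) as $v$. For a monomial $\gamma$ let $\gamma^{(j)}$ be $\gamma$ with $v$ replaced by $v_j$. The monomials $\gamma^{(0)}$, for all basis monomials $\gamma$, and $\alpha^{(1)},\dots,\alpha^{(r)}$ are pairwise different up to sign, because $v$ occurs in $\alpha$. We take them as members of the monomial basis of the target. The coefficient of $\gamma^{(j)}\otimes e'_{t'}$ in $\sigma g$ is $g_{(\gamma,t')}$, as one sees by setting $v_l=0$ for all $l\ne j$. Consider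
\[
U=\prod_{j=1}^ru_{(\alpha^{(j)},t)}\cdot\prod_{\ell=(\gamma,t')\ne \ell_0}u_{(\gamma^{(0)},t')}^{\tau'_\ell} .
\]
The labeled monomials in it are distinct, so the coefficient of $U$ in $\sigma\varphi(q)=\sum_gz_g[\sigma g]$ is $\sum_gz_g\,g_{\ell_0}^{\,r}\prod_{\ell\neq\ell_0}\binom{g_\ell}{\tau'_\ell}$. Since $g_{\ell_0}^{\,r}=g_{\ell_0}^{\,m}$, this is the left side of \eqref{eq:moments}. We show that $U$ does not occur, that is, has coefficient $0$, in $\sigma\varphi(q)=\varphi(\sigma q)$.

\emph{Separation.} Since $B_i$ is linear in $v$, $\sigma q=\sum_{l\ne i}B_l\otimes a_l+\sum_{j=0}^rB_i^{(j)}\otimes a_i$. In general this is not a standard sum, because the $B_i^{(j)}$ share the variables $w\in B_i$, $w\ne v$. Let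
\[
\tilde q=\sum_{l\ne i}B_l\otimes a_l+\sum_{j=0}^r\tilde B^j\otimes a_i
\]
be the standard sum in which $\tilde B^j$ is $B_i$ with $v$ replaced by $v_j$ and every other $w\in B_i$ replaced by a new variable $w_j$ of the same kind. Let $\kappa$ be the substitution $w_j\mapsto w$ for $w\in B_i$, $w\ne v$, fixing the other variables, in particular the $v_j$. Then $\kappa\tilde q=\sigma q$, so $\sigma\varphi(q)=\kappa\varphi(\tilde q)$.

Suppose $U$ occurs in $\kappa(u^{\tilde\tau})$ for some $u^{\tilde\tau}$ with nonzero coefficient in $\varphi(\tilde q)$. The map $\kappa$ sends a basis monomial $\tilde\alpha$ to $0$ or to $\pm$ a basis monomial. Accordingly it sends $u_{(\tilde\alpha,t')}$ to $0$, or to $u_{(\kappa\tilde\alpha,t')}$, or (sign $-$) to $(1+u_{(-\kappa\tilde\alpha,t')})^{-1}-1$, a polynomial in $u_{(-\kappa\tilde\alpha,t')}$ without constant term. Hence $\kappa(u^{\tilde\tau})$ is a combination of monomials in which, for every $(\alpha',t')$, the exponent of $u_{(\alpha',t')}$ is at least $\sum_{\kappa\tilde\alpha=\pm\alpha'}\tilde\tau_{(\tilde\alpha,t')}$, and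 is positive only if this sum is positive. Also no $\tilde\alpha$ occurring in $\tilde\tau$ is sent to $0$. Comparing with $U$, we obtain:
\begin{itemize}
\item $|\tilde\tau|\le|U|=r+N$, where $|U|$ is the total degree of $U$ in the $u$'s.
\item For $1\le j\le r$ there is exactly one labeled monomial $(\tilde\alpha_j,t)$ in $\tilde\tau$ with $\kappa\tilde\alpha_j=\pm\alpha^{(j)}$, and its exponent is $1$. The remaining exponents of $\tilde\tau$ add up to at most $N$.
\item $v_j$ occurs in $\tilde\alpha_j$ for $1\le j\le r$, since $v_j$ is the only variable that $\kappa$ sends to $v_j$. Let $D,T,\omega$ be as in Lemma~\ref{lem:union} for $(\tilde q,\tilde\tau)$. Then $D$ contains all variables of $\tilde B^1,\dots,\tilde B^r$. Thus $|T|\ge r$ and $|\tilde\tau|-|T|\le N$.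
\end{itemize}

\emph{Comparison of weights.} Let $w\ne v$ be a variable of $q$. Let $\delta_w=1$ if $w\in B_i$ and $\delta_w=0$ otherwise, and put $\Omega_w=\sum_{w'\in\kappa^{-1}(w)}\omega_{w'}$, the total weight of $\tilde\tau$ in the variables that become $w$. We estimate $\Omega_w$ in two ways.

First, use that $\varphi(\tilde q)$ sees whole blocks. If $w\in B_i$, then $\kappa^{-1}(w)=\{w_0,\dots,w_r\}$ and $w_1,\dots,w_r\in D$; otherwise $\kappa^{-1}(w)=\{w\}$. So $\kappa^{-1}(w)\cap D$ has $\delta_wr$ or $\delta_wr+1$ elements. By Lemma~\ref{lem:union}, the differences $\omega_{w'}-c_{w'}$ for $w'\in D$ are nonnegative with sum at most $nN$, and $\omega_{w'}=0$ for $w'\notin D$. Hence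
\[
c_w\delta_wr\le\Omega_w\le c_w(\delta_wr+1)+nN .
\]

Second, use the shape of $U$. Weights add up under $\kappa$ on monomials not sent to $0$, and $w_w(\alpha^{(j)})=w_w(\alpha)$ as $w\ne v$. So each $\tilde\alpha_j$, $1\le j\le r$, contributes $w_w(\alpha)$ to $\Omega_w$, and the remaining factors, at most $N$ in number and of total weight $n$ each, contribute between $0$ and $nN$:
\[
r\,w_w(\alpha)\le\Omega_w\le r\,w_w(\alpha)+nN .
\]

Together, $r\,|w_w(\alpha)-c_w\delta_w|\le c_w+nN\le nN+2<r$. So $w_w(\alpha)=c_w\delta_w$ for all $w\ne v$. As the total weight is $n$, also $w_v(\alpha)=n-\sum_{w\in B_i,\,w\ne v}c_w=c_v$. Thus $\alpha$ has the same weights as $B_i$. Weight $1$ at $w\in P$ means $x_w$, and weight $2$ at $w\in Q$ means $y_w$. So $\alpha=\pm B_i$, contrary to the choice of $\alpha$. Hence $U$ does not occur, and \eqref{eq:moments} holds.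
\end{proof}

\begin{remark}
For $p$ odd the proof depends on Lemma~\ref{lem:circle}, which confines $\varphi(q)$ to $W$: a variable of the kind $Q$ then has weight at least $2$ wherever it occurs, and weight $2$ forces $y_w$. For instance, let $v\in P$ and $w\in Q$. The monomial $x_wy_v$ would have weights $1$ at $w$ and $2$ at $v$; it is excluded as a term of $\varphi(x_vy_w)$ because $x_w$ does not exist in $W$. This rules out the interchange of Remark~\ref{rem:notenough}.
\end{remark}

\section{The form of $\varphi$}\label{sec:form}

For $p$ odd let $\mathcal T=\{0,\dots,\lfloor n/2\rfloor\}$ and let $W_b\subset H^n(\mathrm BV)$ be spanned by the monomials with $n-2b$ factors $x$ and $b$ factors $y$; these are the monomials of \emph{type} $b$. Then $H^n(\mathrm BV)=\bigoplus_{b\in\mathcal T}W_b$, naturally in $V$. For $p=2$ put $\mathcal T=\{0\}$ and $W_0=H^n(\mathrm BV)$, so that all monomials have type $0$. Write $q=\sum_bq_b$ for $q\in H^n(\mathrm BV;E)$, and for a family $\Lambda=(\Lambda_b)\in\operatorname{Hom}(E,E')^{\mathcal T}$ put $\Lambda q=\sum_b\Lambda_bq_b$.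 The operation $q\mapsto\Lambda q$ commutes with substitutions.

\begin{lemma}\label{lem:form}
There are $z_\Lambda\in\mathbb F_p$ such that $\varphi(q)=\sum_{\Lambda\in\operatorname{Hom}(E,E')^{\mathcal T}}z_\Lambda[\Lambda q]$ for all $V$ and all $q\in H^n(\mathrm BV;E)$.
\end{lemma}

\begin{proof}
Let $(e_s)$ be a basis of $E$ and let $q^0=\sum_{b,s}B_{b,s}\otimes e_s$ be a standard sum with $B_{b,s}$ of type $b$. By Lemma~\ref{lem:support}, $\varphi(q^0)$ is supported on the elements $\sum_{b,s}B_{b,s}\otimes a'_{b,s}$ with $a'_{b,s}\in E'$. These are the elements $\Lambda q^0$, where $\Lambda_b(e_s)=a'_{b,s}$, and they are pairwise distinct. So $\varphi(q^0)=\sum_\Lambda z_\Lambda[\Lambda q^0]$ for unique $z_\Lambda$.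

A general $q$ has many monomials for each pair $(b,s)$, so we need several blocks for each pair, with the same $z_\Lambda$. Choose a variable $v_{b,s}$ in each $B_{b,s}$. Let $q^1=\sum_{b,s}\sum_{j=1}^kB_{b,s,j}\otimes e_s$ be a standard sum, where $B_{b,s,j}$ is a disjoint copy of $B_{b,s}$ with distinguished variable $v_{b,s,j}$ corresponding to $v_{b,s}$. Let $\kappa$ identify the non-distinguished variables of each $B_{b,s,j}$ with those of $B_{b,s}$, and let $\sigma$ be the substitution $v_{b,s}\mapsto\sum_jv_{b,s,j}$ for all $b,s$. Then $\kappa q^1=\sigma q^0$, so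
\[
\kappa\varphi(q^1)=\varphi(\sigma q^0)=\sigma\varphi(q^0)=\sum_\Lambda z_\Lambda[\Lambda\sigma q^0]=\kappa\Big(\sum_\Lambda z_\Lambda[\Lambda q^1]\Big).
\]
Both $\varphi(q^1)$ (by Lemma~\ref{lem:support}) and $\sum_\Lambda z_\Lambda[\Lambda q^1]$ are supported on $\bigoplus B_{b,s,j}\otimes E'$. There $\kappa$ is injective, because the monomials $\kappa B_{b,s,j}$ are distinct up to sign: $v_{b,s,j}$ occurs in $\kappa B_{b,s,j}$ and in no other of them. So $\varphi(q^1)=\sum_\Lambda z_\Lambda[\Lambda q^1]$.

Finally, any $q\in H^n(\mathrm BV;E)$ is the image of such a $q^1$, with $k$ large, under a substitution. Indeed, each scalar multiple of a monomial of type $b$ is obtained from a block of type $b$ by sending its variables to suitable coordinates of $V$ and rescaling one of them, and superfluous blocks can be sent to $0$. Since substitutions commute with $\varphi$ and with $\Lambda$, the formula for $q^1$ implies that for $q$.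
\end{proof}

For $p=2$ this is \eqref{eq:goal}. For $p$ odd it remains to compare the different types. The idea is that the class $xx'$ on $(\mathrm B\mathbb Z/p)^2$ and the class $y$ on $\mathbb CP^\infty$ have different types, but both pull back to the top class of a torus.

\begin{lemma}\label{lem:types}
If $z_\Lambda\ne0$, then all components $\Lambda_b$, $b\in\mathcal T$, are equal.
\end{lemma}

\begin{proof}
We may assume that $p$ is odd. Let $b,b+1\in\mathcal T$, so $2b+2\le n$, and fix $s$. Let $q^0$ be as in the proof of Lemma~\ref{lem:form}, and let $\gamma$ be a product of $n-2-2b$ factors $x$ and $b$ factors $y$ in new distinct variables ($\gamma=1$ if $n=2$). Let $V$ be the elementary abelian group of all variables of $q^0$ and $\gamma$. Put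
\[
q_1=xx'\gamma\otimes e_s+q^0\in H^n(\mathrm B(\mathbb F_p^2\oplus V);E),\qquad q_2=y\gamma\otimes e_s+q^0\in H^n(\mathbb CP^\infty\times \mathrm BV;E).
\]
By Lemma~\ref{lem:form}, $q_i^*f=\sum_\Lambda z_\Lambda(\Lambda q_i)^*$ for $i=1,2$. For $i=2$ this holds with values in $H^*(\mathbb CP^\infty\times \mathrm BV)$, because this ring injects into $H^*(\mathrm B\mathbb Z/p\times \mathrm BV)$. Let $\zeta_1,\zeta_2$ be the generators of $H^1(S^1\times S^1)$. Choose maps
\[
\theta_1\colon S^1\times S^1\times \mathrm BV\to(\mathrm B\mathbb Z/p)^2\times \mathrm BV,\qquad\theta_2\colon S^1\times S^1\times \mathrm BV\to\mathbb CP^\infty\times \mathrm BV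
\]
over $\mathrm BV$ with $\theta_1^*x=\zeta_1$, $\theta_1^*x'=\zeta_2$ and $\theta_2^*y=\zeta_1\zeta_2$. Then $\theta_1^*q_1=\theta_2^*q_2=\zeta_1\zeta_2\gamma\otimes e_s+q^0$, so $\theta_1^*q_1^*f=\theta_2^*q_2^*f$. Since $xx'\gamma$ has type $b$ and $y\gamma$ has type $b+1$, this reads
\[
\sum_\Lambda z_\Lambda\Big[\big(\zeta_1\zeta_2\gamma\otimes\Lambda_be_s+\Lambda q^0\big)^*-\big(\zeta_1\zeta_2\gamma\otimes\Lambda_{b+1}e_s+\Lambda q^0\big)^*\Big]=0 .
\]
Both classes in the $\Lambda$-th bracket restrict to $\Lambda q^0$ on $\mathrm BV$, and these are distinct for distinct $\Lambda$; this is why the term $q^0$ was included. By Lemma~\ref{lem:lannes}(b) with $L=S^1\times S^1$, each term of the sum vanishes. Evaluating on $H^n(K_{E'})=E'^*$ gives $z_\Lambda\,\zeta_1\zeta_2\gamma\otimes(\Lambda_be_s-\Lambda_{b+1}e_s)=0$. So $z_\Lambda\ne0$ implies $\Lambda_be_s=\Lambda_{b+1}e_s$, for all $b$ and $s$.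
\end{proof}

\section{Detection on elementary abelian groups}\label{sec:detect}

To return from $\varphi$ to $f$ we need the following.

\begin{proposition}\label{prop:detect}
If $h\in H^*K_E$ and $q^*h=0$ for all $V$ and all $q\in H^n(\mathrm BV;E)$, then $h=0$.
\end{proposition}

The first step treats the module $M_E$ generated by the fundamental classes: instability bounds its dimension from above, evaluation on products of variables bounds the dimension of its image from below, and the two bounds count the same set. The second step passes to products. We use the following facts, due to Milnor, Cartan and Adem.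

\begin{itemize}
\item[(I3)] Admissible monomials span $\mathcal A$. For $p$ odd, $\mathcal A_*=\Lambda(\tau_0,\tau_1,\dots)\otimes\mathbb F_p[\xi_1,\xi_2,\dots]$ with $|\tau_i|=2p^i-1$, $|\xi_i|=2(p^i-1)$, and the multiplicative coaction on $H^*\mathrm B\mathbb Z/p=\Lambda[x]\otimes\mathbb F_p[y]$ is
\[
x\mapsto x\otimes1+\sum_{j\ge0}y^{p^j}\otimes\tau_j,\qquad y\mapsto\sum_{j\ge0}y^{p^j}\otimes\xi_j\quad(\xi_0=1).
\]
For $p=2$, $\mathcal A_*=\mathbb F_2[\xi_1,\xi_2,\dots]$ with $|\xi_i|=2^i-1$, and $x\mapsto\sum_{j\ge0}x^{2^j}\otimes\xi_j$. If $z\mapsto\sum z_i\otimes a_i$ with the $z_i$ linearly independent, then the coefficient of $z_i$ in $\theta z$ is $\pm\langle\theta,a_i\rangle$.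
\end{itemize}

\begin{lemma}\label{lem:detectM}
The map $M_E\to\prod_{V,q}H^*\mathrm BV$ with components $q^*$ is injective.
\end{lemma}

\begin{proof}
Let $\iota_t$ run over a basis of $E^*$. Then $M_E=\bigoplus_t\mathcal A\iota_t$, since the $\mathcal A\iota_t$ lie in different tensor factors of $H^*K_E$ and in positive degrees. If $q$ has only its $t$-th coordinate nonzero, $q^*$ kills $\mathcal A\iota_{t'}$ for $t'\ne t$. This reduces the claim to $E=\mathbb F_p$ and $M=\mathcal A\iota$. Fix $d\ge0$; we show injectivity on $\mathcal A_d\iota$.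

\emph{The case $p=2$.} For $Sq^{i_1}\cdots Sq^{i_k}$ admissible put $r_j=i_j-2i_{j+1}\ge0$ (with $i_j=0$ for $j>k$), so $i_j=\sum_{i\ge j}2^{i-j}r_i$. This is a bijection from admissible sequences onto exponents $r=(r_1,r_2,\dots)$ of monomials $\xi^r$. The degree is $\sum_ji_j=\sum_i(2^i-1)r_i=\deg\xi^r$. The excess is
\[
i_1-\sum_{j\ge2}i_j=\sum_{j\ge1}(i_j-2i_{j+1})=|r|,
\]
where $|r|=\sum r_j$. By instability, applied to $Sq^{i_1}$ on a class of degree $n+\sum_{j\ge2}i_j$, the element $Sq^{i_1}\cdots Sq^{i_k}\iota$ vanishes if $|r|>n$. So $\dim\mathcal A_d\iota\le\#S_d$ with $S_d=\{r:\deg\xi^r=d,\ |r|\le n\}$.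

Conversely let $\theta\in\mathcal A_d$ and $\theta(x_1\cdots x_n)=0$. Given $r\in S_d$, choose exponents $j_1,\dots,j_n$ in which each $j\ge1$ occurs $r_j$ times and $0$ occurs $n-|r|$ times. The monomial $\prod x_i^{2^{j_i}}$ determines the term chosen in the coaction for each variable, so its coefficient in the coaction of $x_1\cdots x_n$ is exactly $\xi^r$, and $\langle\theta,\xi^r\rangle=0$. Thus the kernel of $\theta\mapsto\theta(x_1\cdots x_n)$ on $\mathcal A_d$ has codimension at least $\#S_d\ge\dim\mathcal A_d\iota$. This map factors through the surjection $\mathcal A_d\to\mathcal A_d\iota$, so it is injective on $\mathcal A_d\iota$.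

\emph{The case $p$ odd: upper bound.} Consider admissible sequences $I=(\varepsilon_0,s_1,\varepsilon_1,\dots,s_k,\varepsilon_k)$ and $\theta^I=\beta^{\varepsilon_0}P^{s_1}\beta^{\varepsilon_1}\cdots P^{s_k}\beta^{\varepsilon_k}$, with $\varepsilon_j\in\{0,1\}$, $s_k\ge1$ and $s_j\ge ps_{j+1}+\varepsilon_j$ for $1\le j<k$ (for $k=0$, $I=(\varepsilon_0)$). Put $s_j=\varepsilon_j=0$ for $j>k$ and
\[
e(I)=2s_1+\varepsilon_0-\sum_{j\ge1}\varepsilon_j-2(p-1)\sum_{j\ge2}s_j .
\]
By instability, applied to $\beta^{\varepsilon_0}P^{s_1}$ on a class of degree $n+\sum_{j\ge1}\varepsilon_j+2(p-1)\sum_{j\ge2}s_j$, we have $\theta^I\iota=0$ if $e(I)>n$. So $\mathcal A_d\iota$ is spanned by the $\theta^I\iota$ with $\deg\theta^I=d$ and $e(I)\le n$.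

Put $r_j=s_j-ps_{j+1}-\varepsilon_j\ge0$ for $j\ge1$ (for $j=k$ this is $s_k-\varepsilon_k\ge0$). Then $s_j=\sum_{i\ge j}p^{i-j}(r_i+\varepsilon_i)$. Conversely, finitely supported sequences $\epsilon=(\varepsilon_j)_{j\ge0}$ in $\{0,1\}$ and $r=(r_j)_{j\ge1}$ with $r_j\ge0$ define by this formula an admissible sequence, with $k$ the largest $i\ge1$ such that $r_i+\varepsilon_i\ne0$, or $k=0$ if there is none. So $I\mapsto(\epsilon,r)$ is a bijection. It preserves degrees: as $(p-1)\sum_{j=1}^ip^{i-j}=p^i-1$,
\[
\deg\theta^I=\sum_{j\ge0}\varepsilon_j+2(p-1)\sum_{j\ge1}s_j=\varepsilon_0+\sum_{i\ge1}\big(\varepsilon_i+2(p^i-1)(r_i+\varepsilon_i)\big)=\deg\tau^\epsilon\xi^r .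
\]
Moreover $2s_1-2(p-1)\sum_{j\ge2}s_j=2\sum_{j\ge1}(s_j-ps_{j+1})=2\sum_{j\ge1}(r_j+\varepsilon_j)$, so $e(I)=|\epsilon|+2|r|$ with $|\epsilon|=\sum_{j\ge0}\varepsilon_j$ and $|r|=\sum_{j\ge1}r_j$. Hence $\dim\mathcal A_d\iota\le\#S_d$, where
\[
S_d=\{(\epsilon,r):\deg\tau^\epsilon\xi^r=d,\ |\epsilon|+2|r|\le n\}.
\]

\emph{The case $p$ odd: lower bound.} For $0\le b\le\lfloor n/2\rfloor$ and $a=n-2b$ let $q_b=x_1\cdots x_a\,y_{a+1}\cdots y_{a+b}$, and let $\theta\in\mathcal A_d$ satisfy $\theta q_b=0$ for all $b$. Given $(\epsilon,r)\in S_d$, put $m=n-|\epsilon|-2|r|\ge0$ and $b=|r|+\lfloor m/2\rfloor$, so that $a=|\epsilon|+(m\bmod2)$. Let $j_1<\dots<j_{|\epsilon|}$ be the indices with $\varepsilon_j=1$. Consider the monomial obtained from $q_b$ as follows: replace $x_i$ by $y_i^{p^{j_i}}$ for $i\le|\epsilon|$, keep the other $x$'s, and give the last $b$ variables exponents $p^j$, where each $j\ge1$ is used $r_j$ times and $j=0$ is used for the remaining ones. This monomial determines which term of the coaction was chosen for each variable. So its coefficient in the coaction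 of $q_b$ is exactly $\pm\tau^\epsilon\xi^r$, and $\langle\theta,\tau^\epsilon\xi^r\rangle=0$. Hence the kernel of $\theta\mapsto(\theta q_b)_b$ on $\mathcal A_d$ has codimension at least $\#S_d\ge\dim\mathcal A_d\iota$. Since this map factors through $\mathcal A_d\to\mathcal A_d\iota$, it is injective on $\mathcal A_d\iota$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:detect}]
Let $(f_i)$ be a homogeneous ordered basis of $M_E$. For $f\in M_E$ homogeneous, of even degree if $p$ is odd, $f^p$ is a Steenrod operation on $f$ and so lies in $M_E$; for $p$ odd the square of an odd-degree element is $0$. By (I1) and induction on the length of monomials, $H^*K_E$ is spanned by monomials $f^\tau=\prod f_i^{\tau_i}$ with $\tau_i\le p-1$, and with $\tau_i\le1$ if $p$ is odd and $|f_i|$ is odd.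

Suppose $h=\sum c_\tau f^\tau\ne0$ has all $q^*h=0$, and let $k=\max\{|\tau|:c_\tau\ne0\}$. If $k=0$, then $h$ is a nonzero constant and $q^*h=h\ne0$, a contradiction. Let $k\ge1$. Take $q^{(j)}\in H^n(\mathrm BV_j;E)$ for $1\le j\le k$ and evaluate $h$ on $q=\sum_jq^{(j)}$ in $H^*\mathrm B(\bigoplus_jV_j)=\bigotimes_jH^*\mathrm BV_j$. Writing $f_i(q)=q^*f_i$, we have $f_i(q)=\sum_jf_i(q^{(j)})$, because elements of $M_E$ are sums of Steenrod operations applied to coordinates; and $f_i(q^{(j)})\in\tilde H^*\mathrm BV_j$, because $M_E$ lies in positive degrees. In the component $\bigotimes_j\tilde H^*\mathrm BV_j$ every $j$ must be used. So only the $\tau$ with $|\tau|=k$ contribute, and this component of $q^*h=0$ is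
\[
\sum_{|\tau|=k}c_\tau\Big(\prod_i\tau_i!\Big)\sum\pm f_{i_1}(q^{(1)})\otimes\cdots\otimes f_{i_k}(q^{(k)})=0,
\]
where the inner sum is over the distinct arrangements $(i_1,\dots,i_k)$ of the multiset $\tau$. The factor $\prod\tau_i!$ is correct since repeated factors have even degree for $p$ odd, so the permutations giving the same arrangement occur with the same sign. The signs depend only on the arrangement, not on the $q^{(j)}$.

By Lemma~\ref{lem:detectM} and since $M_E$ is finite-dimensional in each degree, finitely many $q$'s detect $M_E$ in any given range of degrees; as tensor products of injective maps are injective, $M_E^{\otimes k}$ is detected by all tuples $(q^{(1)},\dots,q^{(k)})$. So the displayed sum vanishes already in $M_E^{\otimes k}$, with $f_{i_j}$ in place of $f_{i_j}(q^{(j)})$. Different arrangements, for the same or for different $\tau$, are different basis elements of $M_E^{\otimes k}$, and $\tau_i!\ne0$ in $\mathbb F_p$. Hence $c_\tau=0$ whenever $|\tau|=k$, contradicting the choice of $k$.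
\end{proof}

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:conclusion}

\emph{Existence.} For $\Lambda\in\operatorname{Hom}(E,E')$ let $z_\Lambda$ be the coefficient in Lemma~\ref{lem:form} of the constant family with value $\Lambda$. By Lemmas~\ref{lem:form} and~\ref{lem:types}, for all $V$ and all $q\in H^n(\mathrm BV;E)$,
\[
q^*f=\sum_{\Lambda\in\operatorname{Hom}(E,E')}z_\Lambda(\Lambda q)^*=q^*\Big(\sum_\Lambda z_\Lambda\Lambda^*\Big).
\]
Proposition~\ref{prop:detect}, applied to all values of $f-\sum_\Lambda z_\Lambda\Lambda^*$, gives $f=\sum_\Lambda z_\Lambda\Lambda^*$.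

\emph{Uniqueness.} Take $q=\sum_sB_s\otimes e_s$ with disjoint blocks $B_s$ and $(e_s)$ a basis of $E$. The classes $\Lambda q=\sum_sB_s\otimes\Lambda e_s$ are distinct for distinct $\Lambda$, so the maps $q^*\Lambda^*=(\Lambda q)^*$ are linearly independent by Lemma~\ref{lem:lannes}(a). Hence so are the $\Lambda^*$. \qed

\section{Further consequences}\label{sec:conseq}

In the next corollary $\Sigma K$ has the single summand $X_0=\Sigma K$ if $p=2$.

\begin{corollary}\label{cor:C}
Let $n\ge1$ and $K=K(\mathbb Z/p,n)$.
\begin{enumerate}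
\item $\operatorname{End}_{\mathcal A}(\tilde H^*K)\cong\mathbb F_p[\mathbb F_p^\times]\cong\mathbb F_p^{\,p-1}$. For summands $X_i,X_j$ of $\Sigma K$, $\operatorname{Hom}_{\mathcal A}(\tilde H^*X_i,\tilde H^*X_j)$ is $\mathbb F_p$ if $i=j$, and $0$ if $i\ne j$.
\item A stable self-map of $X_i$ (of $K$ if $p=2$) that is nonzero on mod $p$ cohomology in some degree is an equivalence. The ring of stable self-maps is local with residue field $\mathbb F_p$.
\item Every stable wedge summand of $\Sigma K$ is equivalent to $\bigvee_{i\in I}\Sigma^\infty X_i$ for some set $I$ of indices.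
\end{enumerate}
\end{corollary}

\begin{proof}
(1) By Lemma~\ref{lem:basis} the $\lambda^*$ form a basis of $\operatorname{End}_{\mathcal A}(\tilde H^*K)$, which is therefore the group algebra $\mathbb F_p[\mathbb F_p^\times]$. This is a product of $p-1$ copies of $\mathbb F_p$, one for each eigenspace. It is also the direct sum of all $\operatorname{Hom}_{\mathcal A}(\tilde H^*X_i,\tilde H^*X_j)$. The $p-1$ terms with $i=j$ are nonzero, as $\tilde H^*X_i\ne0$. Since the total dimension is $p-1$, these terms have dimension $1$ and the others vanish.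

(2) By Theorem~\ref{thm:atomic} a self-map induces a scalar $c$ on cohomology and is invertible if $c\ne0$. The self-maps with $c=0$ form a two-sided ideal, all others are invertible, and the quotient is $\mathbb F_p$.

(3) Let $F$ be an idempotent stable self-map of $\Sigma K$ with image $Y$. Then $F^*$ is an idempotent of $\mathbb F_p^{\,p-1}$, that is, the projection onto the eigenspaces in some set $I$. The restriction $\tilde H^*(\Sigma K)\to H^*(Y)$ maps the image of $F^*$ isomorphically onto $H^*(Y)$. So the composite $Y\to\Sigma^\infty\Sigma K\to\bigvee_{i\in I}\Sigma^\infty X_i$ is an isomorphism on mod $p$ cohomology, hence an equivalence by Lemma~\ref{lem:spectra}(i) (if $I=\emptyset$, then $H^*(Y)=0$ and both sides are trivial).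
\end{proof}

\begin{corollary}\label{cor:D}
Let $E=\mathbb F_p^r$, $n\ge1$, $X=\Sigma^\infty K(E,n)$ and $S=\mathbb F_p[\operatorname{End}E]/\mathbb F_p[0]$. A decomposition of $1\in S$ into orthogonal primitive idempotents lifts to a splitting $X\simeq\bigvee_jX_j$ in which every $X_j$ is nontrivial and atomic.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main} and the argument of Lemma~\ref{lem:basis} (a combination of the $\Lambda^*$ that vanishes on $\tilde H^*$ is a multiple of $0^*$), $\Lambda\mapsto\Lambda^*$ induces an anti-isomorphism $S\cong\operatorname{End}_{\mathcal A}(\tilde H^*K(E,n))$.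

\emph{Lifting idempotents.} The homotopy groups of $X$ are finite $p$-groups. So $[X,X]$ is the inverse limit of the finite $p$-groups $[X^{(m)},X]$ over the finite skeleta; the $\lim^1$-term vanishes because the groups in question are finite. Thus $[X,X]$ is a $\mathbb Z_p$-module. Composition is $\mathbb Z_p$-bilinear, since composing on either side with a fixed map (taken cellular for composition on the right) is a limit of homomorphisms of finite $p$-groups. So $[X,X]$ is a $\mathbb Z_p$-algebra, and as $0\in\operatorname{End}E$ induces the zero map of $X$, we obtain a ring map $\mathbb Z_p[\operatorname{End}E]/\mathbb Z_p[0]\to[X,X]$. Its source is a finite free $\mathbb Z_p$-algebra with reduction $S$ modulo $p$. So the given idempotents of $S$ lift to orthogonal idempotents with sum $1$; we write $\varepsilon_j$ for these, and also for their images in $[X,X]$ and in $S$. Split $X$ accordingly. Each $X_j$ is nontrivial, because $\varepsilon_j\ne0$ in $S$ acts nontrivially on cohomology.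

\emph{Atomicity.} Let $f\colon X_j\to X_j$ be an isomorphism on $\pi_N(X_j)$, $N$ the Hurewicz dimension of $X_j$, and let $F=\varepsilon_jF\varepsilon_j$ be its extension to $X$ by $0$ on the other summands. Then $F^*=\sigma^*$ for a unique $\sigma\in\varepsilon_jS\varepsilon_j$, where $\sigma^*$ denotes the endomorphism corresponding to $\sigma$. Since $\varepsilon_j$ is primitive, $\varepsilon_jS\varepsilon_j$ is a finite local ring, so $\sigma$ is nilpotent or a unit in it. By Lemma~\ref{lem:spectra}(ii), $f^*$ is an isomorphism on $H^N(X_j;\mathbb F_p)\ne0$, so $\sigma$ is not nilpotent. Hence $\sigma$ is a unit, $f^*$ is an isomorphism, and $f$ is an equivalence by Lemma~\ref{lem:spectra}(i).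
\end{proof}

\begin{thebibliography}{9}
\bibitem{BM} A.~J. Baker and J.~P. May, \emph{Minimal Atomic Complexes}, arXiv:math/0206067 (2002).
\bibitem{L} Lannes, Publ. Math. IHES 75 (1992).
\end{thebibliography}

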